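# A polytope face that no affine stress can see

## 1. A simplex with two points pulled out of it

Fix integers $i\ge 4$ and $d\ge 2i$, and split $i=i_1+i_2$ with $i_1,i_2\ge 2$. Put
$$g=d-2i+3\ \ (\ge 3),\qquad N=i+g=d-i+3 .$$

Let $\tau\subset\mathbb R^{N-1}$ be a simplex whose vertex set is a disjoint union $F_1\sqcup F_2\sqcup G$ with $|F_1|=i_1$, $|F_2|=i_2$, $|G|=g$, and write $F=F_1\cup F_2$. For $z\in F\cup G$ let $\lambda_z$ be the corresponding barycentric coordinate, an affine function on $\mathbb R^{N-1}$; the $\lambda_z$ sum to $1$, and a point is determined by its $\lambda$-coordinates, which may be any $N$ real numbers with sum $1$. Put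
$$\varepsilon=\frac1{2N},\qquad \alpha_1=\frac{1+i_2\varepsilon}{i_1+g},\qquad \alpha_2=\frac{1+i_1\varepsilon}{i_2+g},$$
and define two points $z_1,z_2$ by
$$\lambda_z(z_1)=\begin{cases}\alpha_1,& z\in F_1\cup G,\\ -\varepsilon,& z\in F_2,\end{cases}\qquad \lambda_z(z_2)=\begin{cases}\alpha_2,& z\in F_2\cup G,\\ -\varepsilon,& z\in F_1.\end{cases}\tag{1}$$
The coordinates of $z_1$ sum to $(i_1+g)\alpha_1-i_2\varepsilon=1$, as they must, and similarly for $z_2$. Note that $\alpha_1,\alpha_2>\frac1N>\varepsilon$. Let
$$M=\operatorname{conv}(\tau\cup\{z_1,z_2\})\subset\mathbb R^{N-1}.$$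

Next let $o_1$ be the barycenter of the points of $F_1\cup G$ and $o_2$ the barycenter of the points of $F_2\cup G$. Choose vectors $a_1,\dots,a_{i_1}$ spanning $\mathbb R^{i_1-1}$ whose only linear relation, up to scaling, is $\sum_k a_k=0$, and $b_1,\dots,b_{i_2}$ spanning $\mathbb R^{i_2-1}$ likewise. In
$$\mathbb R^{N-1}\times\mathbb R^{i_1-1}\times\mathbb R^{i_2-1}=\mathbb R^d$$
let $P$ be the convex hull of the points
$$(z,0,0)\quad (z\in F\cup G\cup\{z_1,z_2\}),\qquad A_k=(o_1,a_k,0),\qquad B_l=(o_2,0,b_l).$$
The dimensions add up: $(d-i+2)+(i_1-1)+(i_2-1)=d$.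

In the smallest case, $i=4$, $d=8$, $i_1=i_2=2$, we have $g=3$, $N=7$, $\varepsilon=\frac1{14}$, $\alpha_1=\alpha_2=\frac{8/7}{5}=\frac8{35}$. With coordinates ordered as $F_1\,|\,F_2\,|\,G$,
$$z_1=\left(\tfrac8{35},\tfrac8{35}\,\middle|\,-\tfrac1{14},-\tfrac1{14}\,\middle|\,\tfrac8{35},\tfrac8{35},\tfrac8{35}\right),\qquad o_1=\left(\tfrac15,\tfrac15\,\middle|\,0,0\,\middle|\,\tfrac15,\tfrac15,\tfrac15\right),$$
the points $z_2,o_2$ arise by exchanging the first two blocks, and one may take $A_{1,2}=(o_1,\pm1,0)$, $B_{1,2}=(o_2,0,\pm1)$. So $P$ is the convex hull of $7+2+4=13$ points in $\mathbb R^8$.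

What is this for? There is a conjecture saying that, when a simplicial $d$-polytope has no large minimal non-faces, every face with $i$ vertices shows up in some "affine $i$-stress". We shall see that $P$ is a simplicial polytope satisfying the hypothesis, and that its face $F$ shows up in none.

## 2. Affine stresses as the dual of a quotient of the face ring

Let $\Delta$ be a simplicial complex on the vertex set $V=\{1,\dots,n\}$ and let $p:V\to\mathbb R^d$ be a map.

**Missing faces.** A missing face of $\Delta$ is a set $M'\subseteq V$ with $M'\notin\Delta$ all of whose proper subsets are in $\Delta$. Its dimension is $|M'|-1$. For example, the boundary of a $d$-simplex has exactly one missing face, of dimension $d$; the boundary of the octahedron has three, the pairs of opposite vertices, each of dimension $1$.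

**Embeddings.** If $\Delta=\partial P$ is the boundary complex of a simplicial $d$-polytope, its natural embedding sends each vertex to its position. If $\Delta$ is a simplicial $(d-1)$-sphere (a complex homeomorphic to $S^{d-1}$), a generic embedding is a map $p$ whose $nd$ coordinates are algebraically independent over $\mathbb Q$.

**Affine stresses (Lee).** Let $S=\mathbb R[y_1,\dots,y_n]$ and let $x_j$ act on $S$ as $\partial/\partial y_j$. Put $\theta_k=\sum_j p(j)_k x_j$ for $1\le k\le d$ and $\ell=x_1+\dots+x_n$. An affine $i$-stress on $(\Delta,p)$ is a form $\Phi\in S$ of degree $i$ such that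

- (a) the support of every monomial occurring in $\Phi$ is a face of $\Delta$;
- (b) $\theta_1\Phi=\dots=\theta_d\Phi=0$ and $\ell\Phi=0$.

An $(i-1)$-face $F$ participates in $\Phi$ if $y^F=\prod_{j\in F}y_j$ has nonzero coefficient in $\Phi$.

For $i=1$ an affine stress $\sum c_jy_j$ is just an affine dependency: $\sum c_j=0$ and $\sum c_jp(j)=0$. For the square with vertices $\pm e_1,\pm e_2$ the form $y_{+1}+y_{-1}-y_{+2}-y_{-2}$ is one.

**Conjecture.** Let $2\le i\le d/2$ and let $\Delta$ be either the boundary complex of a simplicial $d$-polytope with its natural embedding $p$ or a simplicial $(d-1)$-sphere with a generic embedding $p$. Assume that $\Delta$ has no missing faces of dimension $\ge d-i+1$. Then every $(i-1)$-face of $\Delta$ participates in some affine $i$-stress on $(\Delta,p)$. In particular, the space of affine $i$-stresses of $(\Delta,p)$ determines the $(i-1)$-skeleton of $\Delta$.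

The source of this question is Satoshi Murai, Isabella Novik, Hailun Zheng, "Affine stresses, inverse systems, and reconstruction problems", arXiv:2306.09816 (2023). The conjecture is false as stated, and parts of it are true. Here is what we prove.

**Theorem 1.** Let $i\ge4$, $d\ge2i$, and $i=i_1+i_2$ with $i_1,i_2\ge2$. There is a simplicial $d$-polytope $P$, all of whose missing faces have dimension at most $d-2i+2+\max(i_1,i_2)\le d-i$, and an $(i-1)$-face $F$ of $P$ which participates in no affine $i$-stress of $\partial P$ with its natural embedding.

**Theorem 2.** Let $\Delta$ be a simplicial $(d-1)$-sphere with a generic embedding $p$. Let $i\ge1$, $2i<d$, and assume $\Delta$ has no missing faces of dimension $\ge d-i+1$. Then the kernel of $\mathbb Q[\Delta]_i\to B_i$ is exactly $\ell\,\mathbb Q[\Delta]_{i-1}$, where $B$ is the ring in (2) below. In particular every degree-$i$ monomial supported on a face of $\Delta$ has nonzero coefficient in some affine $i$-stress. A single affine $i$-stress can be chosen in which every $(i-1)$-face participates, so the space of affine $i$-stresses determines the $(i-1)$-skeleton.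

**Theorem 3.** Let $1\le i\le d/2$ and let $(\Delta,p)$ be a simplicial $d$-polytope boundary with its natural embedding or a simplicial $(d-1)$-sphere with a generic embedding. If $\Delta$ has no missing faces of dimension $\ge d-2i+2$, then every $(i-1)$-face participates in some affine $i$-stress.

**Proposition 4.** Let $P$ be a simplicial $d$-polytope without missing faces of dimension $\ge d-i+1$, where $i\ge1$ and $2i<d$. Then the space of affine $i$-stresses determines the points $p(1),\dots,p(n)$ up to affine equivalence, hence $\partial P$. (This one is known, from the paper of Murai, Novik and Zheng just named.)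

Not settled here: polytopes with $i\in\{2,3\}$ and generic spheres with $d=2i$, in both cases outside the range of Theorem 3; and the "in particular" clause for polytopes with $d=2i$.

All of this becomes ring theory through the following translation. For a field $k$, the face ring is $k[\Delta]=k[x_1,\dots,x_n]/I_\Delta$, where $I_\Delta$ is generated by the monomials $x_T=\prod_{j\in T}x_j$ with $T\notin\Delta$; the missing faces suffice as $T$. Put
$$I=I_\Delta+(\theta_1,\dots,\theta_d,\ell)\subset\mathbb R[x_1,\dots,x_n],\qquad B=\mathbb R[x_1,\dots,x_n]/I.\tag{2}$$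

**Lemma 5.** (a) The affine $i$-stresses are exactly the $\Phi\in S_i$ annihilated by $I_i$ under the perfect pairing $\mathbb R[x]_i\times S_i\to\mathbb R$, $(f,\Phi)\mapsto f\Phi$. A monomial $x^\mu$ of degree $i$ has $x^\mu\Phi=\mu!\cdot(\text{coefficient of }y^\mu\text{ in }\Phi)$. Hence some affine $i$-stress has nonzero $y^\mu$-coefficient if and only if $x^\mu\ne0$ in $B_i$; in particular, $F$ participates in some affine $i$-stress if and only if $x_F\notin I$.

(b) For every affine function $c$ on $\mathbb R^d$,
$$\sum_j c(p(j))\,x_j\in I .\tag{3}$$

**Proof.** The formula for $x^\mu\Phi$ is clear, and it shows that the pairing is perfect. Condition (a) in the definition of a stress is equivalent to $I_\Delta\Phi=0$. Indeed, if all supports in $\Phi$ are faces, then $x_T$ with $T\notin\Delta$ kills each monomial of $\Phi$, since $x_Ty^\nu\neq0$ would force $T\subseteq\operatorname{supp}\nu$. If $y^\nu$ occurs in $\Phi$ and $\operatorname{supp}\nu\notin\Delta$, then $x^\nu\in I_\Delta$ and $x^\nu\Phi\ne0$. So $\Phi\in S_i$ is an affine stress if and only if $I\Phi=0$. This is equivalent to $I_i\Phi=0$: elements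 of degree above $i$ kill $\Phi$ anyway, and if $f\in I_j$ with $j\le i$, then every monomial $\mu$ of degree $i-j$ satisfies $\mu(f\Phi)=(\mu f)\Phi=0$, so $f\Phi=0$ by perfectness in degree $i-j$. Finally $x^\mu$ lies in $I_i$ if and only if it is killed by the annihilator of $I_i$, by duality of finite-dimensional spaces.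

For (b), write $c(\xi)=c_0+\sum_kc_k\xi_k$; then $\sum_jc(p(j))x_j=c_0\ell+\sum_kc_k\theta_k$. $\square$

## 3. Cross-polytopes and sums of simplices, by hand

**The case $i=1$.** Suppose $\Delta$ has no missing face of dimension $\ge d$, so $\Delta$ is not the boundary of a simplex. In the polytope setting, a vertex $v$ that occurs in no affine dependency admits an affine function that is $1$ at $v$ and $0$ at all other vertices (this is $x_v\in\operatorname{span}(\theta_1,\dots,\theta_d,\ell)$). Then all other vertices lie in a hyperplane, and $P$ is a pyramid with apex $v$ over a facet. That facet is a simplex, so $P$ is a simplex, which was excluded. In the generic setting $n\ge d+2$, and any $d+2$ of the points have an affine dependency whose coefficients are nonzero minors. So every vertex participates.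

**Cross-polytopes.** Let $P$ have vertices $\pm e_1,\dots,\pm e_d$; all missing faces have dimension $1$. Write $Y_k=y_{+k}+y_{-k}$ and, for $2i\le d$, put
$$\Phi=\prod_{s=1}^{i}(Y_{2s-1}-Y_{2s}).$$
Each monomial uses $i$ distinct coordinate directions, so its support is a face. The operator $\theta_k=\partial_{+k}-\partial_{-k}$ kills every polynomial in the $Y$'s. The derivation $\ell$ sends $Y_{2s-1}-Y_{2s}$ to $2-2=0$. So $\Phi$ is an affine $i$-stress, and $\{+1,+3,\dots,+(2i-1)\}$ participates. Permuting coordinates and signs, every $(i-1)$-face participates.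

To get examples with larger missing faces we attach simplices at interior points. The following lemma is used for the next examples and again for $P$. It rests on one principle. In a polytope each ridge (face of codimension $2$) lies in exactly two facets, and the graph of facets, adjacent when they share a ridge, is connected. Hence:
$$\text{a nonempty family of facets such that each ridge of a member lies in two members contains all facets.}\tag{4}$$

**Lemma 6.** Let $M\subset\mathbb R^m$ be a simplicial $m$-polytope, $o_1,o_2\in\operatorname{int}M$, and $r_1,r_2\ge2$. Let $a_1,\dots,a_{r_1}$ span $\mathbb R^{r_1-1}$ with only relation $\sum a_k=0$ up to scaling, and $b_1,\dots,b_{r_2}$ span $\mathbb R^{r_2-1}$ likewise. Then the convex hull of the points $(z,0,0)$ ($z$ a vertex of $M$), $A_k=(o_1,a_k,0)$ and $B_l=(o_2,0,b_l)$ is a simplicial polytope of dimension $m+r_1+r_2-2$, all these points are vertices, and its boundary complex is the join $\partial M*\partial\{A_1,\dots,A_{r_1}\}*\partial\{B_1,\dots,B_{r_2}\}$. The statement without the $B$'s and the third factor also holds.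

**Proof.** For a facet of $M$ with vertex set $W$ let $h_W$ be an affine function that vanishes on $W$ and is positive at the other vertices of $M$; then $h_W(o_1),h_W(o_2)>0$. Fix $W$ and indices $k,l$. Any $r_1-1$ of the $a$'s form a basis, so there is a linear functional $\varphi$ with $\varphi(a_{k'})=-h_W(o_1)$ for all $k'\ne k$; since the $a$'s sum to $0$, $\varphi(a_k)=(r_1-1)h_W(o_1)$. Choose $\psi$ in the same way with $\psi(b_{l'})=-h_W(o_2)$ for $l'\ne l$ and $\psi(b_l)=(r_2-1)h_W(o_2)$. The affine function
$$H(\xi,\eta,\zeta)=h_W(\xi)+\varphi(\eta)+\psi(\zeta)$$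
vanishes on $W$, on $A_{k'}$ for $k'\ne k$ and on $B_{l'}$ for $l'\neq l$. It is positive at all other listed points: at the remaining vertices of $M$ it equals $h_W$, at $A_k$ it equals $r_1h_W(o_1)$, at $B_l$ it equals $r_2h_W(o_2)$.

The zeros of $H$ among the listed points number $m+(r_1-1)+(r_2-1)$. They are affinely independent: projecting an affine relation to the $\eta$-factor gives a linear relation among the $a_{k'}$, $k'\ne k$, which is trivial; likewise for the $\zeta$-factor; what remains is an affine relation on $W$, also trivial. Since $H$ does not vanish at $A_k$, the hull is full-dimensional, and the zeros of $H$ span a simplex facet, indexed by $(W,k,l)$.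

Every ridge of such a facet lies in two of them. Dropping $A_{k'}$ gives a common ridge with $(W,k',l)$, dropping $B_{l'}$ one with $(W,k,l')$, and dropping $w\in W$ one with $(W',k,l)$, where $W'$ is the other facet of $M$ containing $W\setminus\{w\}$. By (4) these are all the facets. They are exactly the facets of the join. Every listed point lies in some facet (here $r_1,r_2\ge2$ is used) and is a vertex of that simplex, hence of the hull. Deleting everything about the $B$'s proves the last sentence. $\square$

**Two simplices.** Let $M$ be an $a$-simplex with barycenter $0$ and attach at $0$ a simplex with $b+1$ vertices, with $a,b\ge1$ and $d=a+b$. The boundary is $\partial\{A_1,\dots,A_{a+1}\}*\partial\{B_1,\dots,B_{b+1}\}$, with missing faces of dimensions $a$ and $b$. The span of the $\theta_k$ has dimension $d=a+b$ and consists of the combinations of the differences $x_{A_k}-x_{A_{k'}}$ and $x_{B_l}-x_{B_{l'}}$. So modulo $I$ all $x_{A_k}$ equal one element $x$, all $x_{B_l}$ equal one element $y$, and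
$$B\cong\mathbb R[x,y]/\bigl(x^{a+1},\,y^{b+1},\,(a+1)x+(b+1)y\bigr)\cong\mathbb R[x]/(x^{\min(a,b)+1}).$$
For a face with $f_1$ of the $A$'s and $f_2$ of the $B$'s, $f_1+f_2=i$, the monomial becomes $x^{f_1}y^{f_2}$, a nonzero multiple of $x^i$. It is nonzero if and only if $i\le\min(a,b)$. On the other hand "no missing faces of dimension $\ge d-i+1$" says $\max(a,b)\le d-i$, which is again $\min(a,b)\ge i$. In this family the hypothesis of the conjecture is exactly the right one.

**Three simplices: a near miss.** Keep $i=i_1+i_2$, $g$, $N$ as in Section 1, let $M=\tau$ be the simplex with $N$ vertices, and attach simplices with $i_1$ and $i_2$ vertices at its barycenter, taken to be $0$. Modulo $I$ the variables of the three simplices become three elements $t,x,y$, with $Nt+i_1x+i_2y\equiv0$ (from $\ell$), $x^{i_1}\equiv0$, $y^{i_2}\equiv0$. For a face $F$ consisting of $i$ vertices of $\tau$,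
$$x_F\equiv t^i\equiv\Bigl(-\frac{i_1x+i_2y}{N}\Bigr)^{i_1+i_2}\equiv0,$$
because each monomial $x^ay^b$ with $a+b=i_1+i_2$ has $a\ge i_1$ or $b\ge i_2$. So $F$ participates in no affine $i$-stress. But this is not a counterexample: the vertex set of $\tau$ is a missing face with $N=d-i+3$ vertices, of dimension $d-i+2$, while the conjecture allows dimension at most $d-i$. The attempt fails by two dimensions, and only because of $\tau$.

**Breaking the large missing face.** This explains the points $z_1,z_2$ of Section 1. The point $z_1$ lies beyond exactly those facets of $\tau$ that are opposite to vertices of $F_2$. All facets of $\tau$ containing $F_1\cup G$ are of this kind, so pulling $z_1$ out destroys the face $F_1\cup G$; a face of $\tau$ that does not contain $F_1\cup G$ lies in a facet opposite to a vertex of $F_1\cup G$, which $z_1$ leaves alone. Likewise $z_2$ destroys $F_2\cup G$. The missing face $F\cup G$ with $i+g$ vertices is replaced by $F_1\cup G$ and $F_2\cup G$, with $i_1+g$ and $i_2+g$ vertices, and since $i_1,i_2\le i-2$ we gain the two dimensions. The price is two new variables. The compensation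 is that the barycenters of $F_1\cup G$ and $F_2\cup G$ are now interior points, so the two small simplices can be attached there. This keeps $x$ out of the variables of $F_2$ and $y$ out of the variables of $F_1$. It remains to prove that all this happens, and that the new variables do no harm.

## 4. The boundary complexes of $M$ and $P$

**Lemma 7.** $M$ is a simplicial $(N-1)$-polytope with vertex set $F\cup G\cup\{z_1,z_2\}$. The vertex sets of its facets are the following sets $W$:

- (i) $W=(F\cup G)\setminus\{g_0\}$ with $g_0\in G$; put $h_W=\lambda_{g_0}$;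
- (ii) $W=\{z_1\}\cup(F\cup G)\setminus\{f,h\}$ with $f\in F_2$, $h\in F_1\cup G$; put $h_W=\alpha_1\lambda_f+\varepsilon\lambda_h$;
- (iii) $W=\{z_2\}\cup(F\cup G)\setminus\{f,h\}$ with $f\in F_1$, $h\in F_2\cup G$; put $h_W=\alpha_2\lambda_f+\varepsilon\lambda_h$.

**Proof. Step 1: each $W$ is the vertex set of a simplex facet.** Each $W$ has $N-1$ elements. We check that $h_W$ vanishes on $W$ and is positive at the other points of $F\cup G\cup\{z_1,z_2\}$. In (i) the other points are $g_0,z_1,z_2$, with values $1,\alpha_1,\alpha_2$. In (ii), $h_W$ vanishes on $(F\cup G)\setminus\{f,h\}$, and $h_W(z_1)=\alpha_1(-\varepsilon)+\varepsilon\alpha_1=0$. At $f$ and $h$ it takes the values $\alpha_1$ and $\varepsilon$. At $z_2$ we have $\lambda_f=\alpha_2$ and $\lambda_h\ge-\varepsilon$, so $h_W(z_2)\ge\alpha_1\alpha_2-\varepsilon^2>0$. Case (iii) is symmetric. The sets $W$ are affinely independent: this is clear in (i); in (ii) the points other than $z_1$ are vertices of $\tau$ with $\lambda_h=0$, while $\lambda_h(z_1)=\alpha_1\ne0$; (iii) is symmetric. Since $M\supseteq\tau$ has dimension $N-1$, each $W$ spans a simplex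 facet.

**Step 2: there are no other facets.** By (4) it is enough that each ridge of a listed facet lies in two listed facets. The ridges are as follows.

- $(F\cup G)\setminus\{g_0,g_0'\}$ with $g_0,g_0'\in G$ lies in the facets (i) for $g_0$ and for $g_0'$.
- $(F\cup G)\setminus\{g_0,f\}$ with $g_0\in G$, $f\in F$ lies in the facet (i) for $g_0$ and in the facet with $h=g_0$ and this $f$, of type (ii) if $f\in F_2$ and of type (iii) if $f\in F_1$.
- $(F\cup G)\setminus\{f_1,f_2\}$ with $f_1\in F_1$, $f_2\in F_2$ lies in the facet (ii) with $(f,h)=(f_2,f_1)$ and the facet (iii) with $(f,h)=(f_1,f_2)$.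
- $\{z_1\}\cup(F\cup G)\setminus\{f,h,z\}$, obtained from a facet (ii), lies in the facets (ii) with index pairs $(f,h)$ and $(z,h)$ if $z\in F_2$, and $(f,h)$ and $(f,z)$ if $z\in F_1\cup G$. The same holds for $z_2$ with the roles of $F_1,F_2$ exchanged.

These are all the ridges: removing a vertex from a facet (i) gives the first two kinds; removing $z_1$ from a facet (ii) gives the second kind if $h\in G$ and the third if $h\in F_1$; removing another vertex gives the fourth kind; (iii) is symmetric.

All points of $F\cup G\cup\{z_1,z_2\}$ occur in some $W$, so they are vertices of $M$. $\square$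

In the smallest case there are $3+10+10=23$ facets.

**Lemma 8.** Let $\Sigma=\partial M$. A set $T$ of vertices of $M$ is a face of $\Sigma$ if and only if it contains none of
$$F_1\cup G,\qquad F_2\cup G,\qquad \{z_1\}\cup F_2,\qquad \{z_2\}\cup F_1,\qquad \{z_1,z_2\}.\tag{5}$$

**Proof.** No set in (5) lies in a facet. A facet (i) misses $g_0\in G$ and both $z$'s. A facet (ii) misses $f\in F_2$, some $h\in F_1\cup G$, and $z_2$, so it contains none of the five sets. (iii) is symmetric.

Conversely let $T$ contain none of the sets (5). If $z_1,z_2\notin T$ and $T\not\supseteq G$, then $T$ lies in a facet (i). If $z_1,z_2\notin T$ and $T\supseteq G$, then $T$ misses some $f_1\in F_1$ and some $f_2\in F_2$, so $T$ lies in the facet (ii) with $f=f_2$, $h=f_1$. If $z_1\in T$, then $z_2\notin T$, and $T$ misses some $f\in F_2$ and some $h\in F_1\cup G$, so $T$ lies in a facet (ii). The case $z_2\in T$ is symmetric. $\square$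

**The points $o_1,o_2$ are interior to $M$.** We check $h_W(o_1)>0$ for all $W$. The point $o_1$ has $\lambda_z(o_1)=\frac1{i_1+g}$ for $z\in F_1\cup G$ and $0$ for $z\in F_2$. In (i), $\lambda_{g_0}(o_1)>0$. In (ii), $\lambda_f(o_1)=0<\lambda_h(o_1)$. In (iii), $\lambda_f(o_1)>0$ and $\lambda_h(o_1)\ge0$. By symmetry $h_W(o_2)>0$ too.

So Lemma 6 applies to $M$, with $r_1=i_1$ and $r_2=i_2$: $P$ is a simplicial $d$-polytope with the vertices listed in Section 1, and
$$\Delta:=\partial P=\Sigma*\partial\{A_1,\dots,A_{i_1}\}*\partial\{B_1,\dots,B_{i_2}\}.$$

**Missing faces of $\Delta$.** A set is a non-face of the join if and only if it contains one of the sets (5), or all $A_k$, or all $B_l$. So all missing faces are among these seven sets, whose sizes are $i_1+g$, $i_2+g$, $i_2+1$, $i_1+1$, $2$, $i_1$, $i_2$. As $g\ge3$, the largest is $\max(i_1,i_2)+g$, so every missing face has dimension at most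
$$\max(i_1,i_2)+g-1=d-2i+2+\max(i_1,i_2)\le d-2i+2+(i-2)=d-i.$$
Here $\max(i_1,i_2)\le i-2$ because $i_1,i_2\ge2$. Finally, $F$ lies in every facet (i) of $M$ and $|F|=i$, so $F$ is an $(i-1)$-face of $\Delta$.

## 5. The monomial $x_F$ vanishes

By Lemma 5, Theorem 1 is proved once we know that $x_F\in I$. We write $\equiv$ for congruence modulo $I$ and put $u_1=x_{z_1}$, $u_2=x_{z_2}$.

**Step 1: the $A$'s become one variable, and so do the $B$'s.** For $k\ne k'$ there is a linear functional on $\mathbb R^{i_1-1}$ with value $1$ at $a_k$, $-1$ at $a_{k'}$ and $0$ at the other $a$'s, since these values sum to $0$ and $\sum a_k=0$ is the only relation. Read as a function on $\mathbb R^d$, it vanishes at all vertices of $P$ other than $A_k,A_{k'}$. So (3) gives $x_{A_k}\equiv x_{A_{k'}}$. Hence all $x_{A_k}\equiv x$ for one element $x$, and likewise all $x_{B_l}\equiv y$.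

**Step 2: express the variables of $F$ through $x,y,u_1,u_2$.** Apply (3) to $\lambda_f$, read as a function of the first factor. For $f\in F_1$ it takes the values $1$ at $f$, $0$ at the other points of $F\cup G$, $\alpha_1$ at $z_1$, $-\varepsilon$ at $z_2$, $\frac1{i_1+g}$ at each of the $i_1$ points $A_k$, and $0$ at each $B_l$. For $f\in F_2$ the indices are exchanged. With $c_1=\frac{i_1}{i_1+g}$ and $c_2=\frac{i_2}{i_2+g}$ we get
$$x_f\equiv X_1:=-(c_1x+\alpha_1u_1-\varepsilon u_2)\quad(f\in F_1),\qquad x_f\equiv X_2:=-(c_2y-\varepsilon u_1+\alpha_2u_2)\quad(f\in F_2).\tag{6}$$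
So $x_F\equiv X_1^{i_1}X_2^{i_2}$.

**Step 3: write down what the non-faces give.** The non-faces $\{A_k\}_k$, $\{B_l\}_l$, $\{z_1,z_2\}$, $\{z_1\}\cup F_2$, $\{z_2\}\cup F_1$ give
$$x^{i_1}\equiv0,\qquad y^{i_2}\equiv0,\qquad u_1u_2\equiv0,\qquad u_1X_2^{i_2}\equiv0,\qquad u_2X_1^{i_1}\equiv0.\tag{7}$$

**Step 4: remove from $X_1$ and $X_2$ the terms with coefficients $\alpha_1,\alpha_2$.** Put $Y_1=c_1x-\varepsilon u_2$ and $Y_2=c_2y-\varepsilon u_1$, so that $X_1=-(Y_1+\alpha_1u_1)$ and $X_2=-(Y_2+\alpha_2u_2)$. Expanding, $X_1^{i_1}=\pm Y_1^{i_1}+u_1(\cdots)$. Multiply by $X_2^{i_2}$ and use $u_1X_2^{i_2}\equiv0$: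
$$x_F\equiv X_1^{i_1}X_2^{i_2}\equiv\pm Y_1^{i_1}X_2^{i_2}.$$
Next, $X_2^{i_2}=\pm Y_2^{i_2}+u_2(\cdots)$, so we need $u_2Y_1^{i_1}\equiv0$. Multiplying $X_1^{i_1}=\pm Y_1^{i_1}+u_1(\cdots)$ by $u_2$ and using $u_1u_2\equiv0$ gives $u_2Y_1^{i_1}\equiv\pm u_2X_1^{i_1}\equiv0$. Therefore
$$x_F\equiv\pm Y_1^{i_1}Y_2^{i_2}.$$

**Step 5: what is left is divisible by $u_1u_2$.** Since $x^{i_1}\equiv0$, we have $Y_1^{i_1}=(c_1x-\varepsilon u_2)^{i_1}\equiv u_2(\cdots)$. Since $y^{i_2}\equiv0$, we have $Y_2^{i_2}\equiv u_1(\cdots)$. As $u_1u_2\equiv0$, $x_F\equiv0$. This proves Theorem 1, and the conjecture is false. $\blacksquare$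

In the smallest case, $X_1=-(\frac25x+\frac8{35}u_1-\frac1{14}u_2)$ and $X_2=-(\frac25y-\frac1{14}u_1+\frac8{35}u_2)$, the relations are $x^2\equiv y^2\equiv u_1u_2\equiv u_1X_2^2\equiv u_2X_1^2\equiv0$, and the five steps kill $x_F\equiv X_1^2X_2^2$.

## 6. Artinian reductions, stars and links

For the positive results we need standard facts about face rings of spheres.

A complex $\Gamma$ is a homology $(D-1)$-sphere over a field $k$ if for each face $G$ (including $\emptyset$) the link $\operatorname{lk}G$ has the reduced $k$-homology of a sphere of dimension $D-1-|G|$. Links and suspensions of homology spheres are homology spheres. Simplicial spheres, and links of their faces, are homology spheres over every field. A homology sphere of dimension $\geq 0$ is a strongly connected pseudomanifold: each ridge lies in exactly two facets, and the facet–ridge graph is connected.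

**Standard facts.** Let $\Gamma$ be a homology $(D-1)$-sphere over $k$.

- $k[\Gamma]$ is Gorenstein of Krull dimension $D$ (Reisner, Stanley).
- Linear forms $\theta_1,\dots,\theta_D$ are a linear system of parameters (l.s.o.p.) if and only if, for each facet, the $D\times D$ minor of their coefficients in the columns of that facet is nonzero. In that case they form a regular sequence, in any order.
- Then $A=k[\Gamma]/(\theta_1,\dots,\theta_D)$ is Artinian Gorenstein, $\dim A_j=h_j(\Gamma)$, and the socle of $A$ is $A_D\cong k$. So, fixing an isomorphism $\mathrm{vol}:A_D\cong k$, the pairing $A_j\times A_{D-j}\to k$, $(q,c)\mapsto\mathrm{vol}(qc)$, is perfect (Poincaré duality).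

For example, if $\Gamma$ is the boundary of the cross-polytope with its natural embedding, then $x_{+k}=x_{-k}=:x_k$ in $A$, and $A=\mathbb R[x_1,\dots,x_D]/(x_1^2,\dots,x_D^2)$.

We shall use three consequences of duality. First, if $0\ne q\in A_j$ and $j\le m\le D$, there is $c\in A_{m-j}$ with $cq\ne0$: some monomial of degree $D-j$ does not kill $q$, hence neither does a divisor of it of degree $m-j$. In particular, if $j<D$, some $x_wq\ne0$. Second, every nonzero homogeneous ideal of $A$ contains $A_D$. Third, $\mathrm{Ann}(\mathrm{Ann}(J))=J$ for homogeneous ideals $J$. Indeed $\mathrm{Ann}(J)_{D-j}$ is the orthogonal space of $J_j$: if $c\in A_{D-j}$ is orthogonal to $J_j$ and $q\in J_m$, then $cq=0$ for degree reasons when $m>j$, and when $m\le j$ all products of $cq$ with elements of $A_{j-m}$ vanish in $A_D$, so $cq=0$. Taking orthogonal spaces twice gives $J$ back.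

**Lemma 9.** In $A$, every facet monomial is nonzero; hence $x_F\ne0$ for every face $F$.

**Proof.** $A$ is spanned by squarefree face monomials. If $x^\mu$ has support a face $T$ and $\mu_v\ge2$, some combination of the $\theta$'s has coefficient $1$ at $v$ and $0$ on $T\setminus\{v\}$, because the columns of $T$ are linearly independent. It expresses $x_v$ through variables outside $T$, so $x^\mu=x_v\cdot x^\mu/x_v$ becomes a combination of monomials with strictly larger support, and we iterate. So $A_D$ is spanned by facet monomials. If $R\cup\{a\}$ and $R\cup\{b\}$ are adjacent facets, take a nonzero combination $\sum c_jx_j$ of the $\theta$'s with $c_j=0$ on $R$. Then $c_a,c_b\ne0$, because the minors of both facets are nonzero. Multiplying by $x_R$, only the terms for $a$ and $b$ survive, so $c_ax_Rx_a+c_bx_Rx_b=0$. By strong connectedness all facet monomials are nonzero multiples of each other, and since they span $A_D\ne0$ none is zero. $\square$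

**Lemma 10.** Let $G$ be a face of $\Gamma$ and $s=|G|$. The ideal $\mathrm{Ann}(x_G)\subset A$ is generated by the $x_T$ with $T\cup G\notin\Gamma$, and
$$A/\mathrm{Ann}(x_G)=k[\operatorname{st}G]/(\theta)\cong A(\operatorname{lk}G),$$
an Artinian reduction of $k[\operatorname{lk}G]$ with socle degree $D-s$. Explicitly: row-reduce $\theta_1,\dots,\theta_D$ so that $s$ of the forms solve for the $x_v$, $v\in G$, and the other $D-s$ forms have zero coefficients on $G$. Then $A(\operatorname{lk}G)$ is $k[\operatorname{lk}G]$ modulo the latter $D-s$ forms, and each $x_v$ with $v\in G$ acts as the linear form that it is solved for.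

**Proof.** Here $\operatorname{st}G=\{T:T\cup G\in\Gamma\}$ is the join of $\operatorname{lk}G$ with the simplex on $G$, so $k[\operatorname{st}G]=k[\operatorname{lk}G][x_v:v\in G]$. The columns of $G$ are linearly independent, so the row reduction is possible and eliminating the $x_v$ gives the stated isomorphism. For a facet $H$ of $\operatorname{lk}G$, the minor of $G\cup H$ is block triangular after row reduction, so the minor of $H$ in the remaining $D-s$ forms is nonzero. These forms are therefore an l.s.o.p. for $k[\operatorname{lk}G]$, and $A(\operatorname{lk}G)$ is Artinian Gorenstein with socle in degree $D-s$, spanned by a monomial $x_H$ as above (Lemma 9).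

The ring $k[\operatorname{st}G]$ is $k[\Gamma]$ modulo the $x_T$ with $T\cup G\notin\Gamma$, and $x_Gx_T=0$ for these $T$. So multiplication by $x_G$ induces a surjection $k[\operatorname{st}G]/(\theta)\to x_GA$. It sends the socle generator $x_H$ to the facet monomial $x_Gx_H\ne0$. Its kernel, a homogeneous ideal not containing the socle, is zero. Injectivity says precisely that $\mathrm{Ann}(x_G)$ is generated by the $x_T$. $\square$

## 7. Two Lefschetz statements

We now need to know when multiplication by one further linear form is injective. There are two sources: an anisotropy theorem for generic coefficients and the hard Lefschetz theorem for polytopes.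

**Anisotropy theorem** (Papadakis–Petrotou; K. Karu and E. Xiao, *On the anisotropy theorem of Papadakis and Petrotou*, Algebraic Combinatorics 6 (2023)). Let $\Gamma$ be an $\mathbb F_2$-homology $(D-1)$-sphere and let $E$ be its generic Artinian reduction, i.e. the quotient of the face ring over $\mathbb F_2(e_{kw})$ by the forms $\sum_we_{kw}x_w$, $1\le k\le D$, with indeterminates $e_{kw}$. Then $q^2\ne0$ for all $0\ne q\in E_m$ with $2m\le D$.

Special coefficients will not do. For the square with vertices $\pm e_1,\pm e_2$ (over $\mathbb R$) the reduction is $\mathbb R[x_1,x_2]/(x_1^2,x_2^2)$, where $x_1\ne0$ and $x_1^2=0$.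

**Lemma 11 (generic weak Lefschetz; known).** Let $\Delta$ be a simplicial $(d-1)$-sphere, or a $(d-1)$-dimensional link of a face in a simplicial sphere. Let $K$ be a field of characteristic $0$ and let $a_{kw}\in K$ ($0\le k\le d$, $w$ a vertex) be algebraically independent over $\mathbb Q$. Put $\theta_k=\sum_wa_{kw}x_w$ and $A=K[\Delta]/(\theta_1,\dots,\theta_d)$. Then $\theta_0:A_j\to A_{j+1}$ is injective for $2j<d$.

**Proof.** Extending the field does not affect injectivity of a linear map, so we may take $K=\mathbb Q(a)$ with indeterminates $a_{kw}$. We first prove the analogous statement over fields containing $\mathbb F_2$, with $a_{kw}$ algebraically independent over $\mathbb F_2$, for all $\mathbb F_2$-homology $(d-1)$-spheres. By the same remark on field extensions, for given $\Delta$ it suffices to treat one such choice of field and coefficients.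

**Step 1: $d=2j+1$, by suspension.** Let $\Gamma$ be the suspension of $\Delta$ with apices $\nu,\nu'$, let $D=d+1=2(j+1)$, and let $E$ be the generic Artinian reduction of $\Gamma$. By Lemma 10 for $G=\{\nu\}$, $E/\mathrm{Ann}(x_\nu)\cong A(\Delta)$. Solving the first form for $x_\nu$ gives $x_\nu=\sum_wb_{0w}x_w$ with $b_{0w}=-e_{1w}/e_{1\nu}$, and the other $d$ forms become $\sum_wb_{kw}x_w$ with $b_{kw}=e_{kw}+e_{k\nu}b_{0w}$, $2\le k\le D$. Over the field generated over $\mathbb F_2$ by the $e_{k\nu}$, the passage from the $e_{kw}$ to the $b_{kw}$ is an invertible triangular substitution. So the $(d+1)n$ coefficients $b_{kw}$ ($k=0,2,\dots,D$) are algebraically independent. Thus $A(\Delta)$ is a generic reduction, and $x_\nu$ acts on it as the further generic form $\theta_0$.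

Let $0\ne q\in A(\Delta)_j$, lifted to $E_j$. Then $x_\nu q\ne0$ in $E_{j+1}$, and $2(j+1)=D$, so by anisotropy
$$0\ne(x_\nu q)^2=x_\nu\cdot(x_\nu q^2).$$
Hence $x_\nu q^2\notin\mathrm{Ann}(x_\nu)$, that is, $\theta_0q^2\ne0$ in $A(\Delta)$. Therefore $\theta_0q\ne0$.

**Step 2: $d$ odd, $j<(d-1)/2$.** If $0\ne q\in A_j$, choose $c$ with $cq\ne0$ in degree $(d-1)/2$. By Step 1, $\theta_0cq\ne0$, so $\theta_0q\ne0$.

**Step 3: $d=2j_0$ even.** As in Step 2 we may take $j=j_0-1$. If $0\ne q\in A_j$, choose a vertex $w$ with $x_wq\ne0$. By Lemma 10 the image of $q$ in $A(\operatorname{lk}w)$ is nonzero. Solve $\theta_1$ for $x_w$. The forms $\theta_0,\theta_2,\dots,\theta_d$ become forms with coefficients $a_{kv}-a_{kw}a_{1v}/a_{1w}$, which are algebraically independent over the field generated by the $a_{kw}$ ($0\le k\le d$) and the $a_{1v}$. So $A(\operatorname{lk}w)$ is a generic reduction of socle degree $d-1=2(j_0-1)+1$ with $\theta_0$ acting as a generic form, and $\theta_0q\ne0$ by Step 1.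

**Step 4: transfer to $\mathbb Q$.** The cokernel of $\theta_0:A_j\to A_{j+1}$ is $(K[\Delta]/(\theta_0,\dots,\theta_d))_{j+1}$. Its dimension is at least $h_{j+1}-h_j$, with equality if and only if $\theta_0$ is injective. This space is also the cokernel of a matrix with entries in $\mathbb Z[a]$, namely that of $\bigoplus_{k=0}^d\mathbb Z[a][\Delta]_j\to\mathbb Z[a][\Delta]_{j+1}$, $(f_k)\mapsto\sum\theta_kf_k$. A minor that is nonzero modulo $2$ is nonzero, so the rank over $\mathbb Q(a)$ is at least the rank over $\mathbb F_2(a)$. Hence the dimension of the cokernel over $\mathbb Q(a)$ is at most the one over $\mathbb F_2(a)$, which is $h_{j+1}-h_j$ by Steps 1–3. The $h$-numbers do not depend on the field, and $\Delta$ is a homology sphere over both fields. $\square$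

**Hard Lefschetz theorem for simplicial polytopes** (R. Stanley, Adv. Math. 35 (1980); in general P. McMullen, *On simple polytopes*, Invent. Math. 113 (1993)). Let $Q$ be a simplicial $e$-polytope with vertices $q_w$ and $0\in\operatorname{int}Q$, let $A(Q)$ be $\mathbb R[\partial Q]$ modulo the $e$ coordinates of $\sum_wq_wx_w$, and let $\ell=\sum_wx_w$. Then $\ell^{e-2j}:A(Q)_j\to A(Q)_{e-j}$ is bijective for $2j\le e$. In particular $\ell$ is injective on $A(Q)_j$ for $2j<e$.

**Lemma 12.** Let $(\Delta,p)$ be a simplicial $d$-polytope boundary with natural embedding and $0\in\operatorname{int}P$, or a simplicial $(d-1)$-sphere with generic embedding. Then $\theta_1,\dots,\theta_d$ is an l.s.o.p. Let $A=\mathbb R[\Delta]/(\theta_1,\dots,\theta_d)$. For every face $G$, multiplication by $\ell$ is injective on $(A/\mathrm{Ann}(x_G))_j$ for $2j<d-|G|$.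

**Proof.** In the polytope case the hyperplane of a facet does not contain $0$, so the vertices of a facet are linearly independent vectors. In the generic case the minors are nonzero polynomials in algebraically independent numbers. So $\theta$ is an l.s.o.p. Put $s=|G|$ and $e=d-s$; we may assume $e\ge1$.

**Generic case.** After adjoining indeterminates $t_w$ to the field and substituting $x_w\mapsto t_wx_w$, an automorphism of the face ring, the coefficients of $\ell,\theta_1,\dots,\theta_d$ become $a_{0w}=t_w$ and $a_{kw}=t_wp(w)_k$. These are algebraically independent over $\mathbb Q$. Eliminate the $x_v$, $v\in G$, as in Lemma 10, with the forms $\theta_1,\dots,\theta_s$. For $k=0$ and $k=s+1,\dots,d$ the new coefficients on vertices $w$ of $\operatorname{lk}G$ are $a_{kw}-\sum_{r\le s}m_{kr}a_{rw}$, with $m_{kr}$ in the field generated by the coefficients in the columns of $G$. These are algebraically independent over the field generated by the columns of $G$ and the $a_{rw}$, $r\le s$. So Lemma 11 applies to $\operatorname{lk}G$, with $e$ in place of $d$ and the image of $\ell$ in the role of $\theta_0$.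

**Polytope case.** The plan is to recognize $A/\mathrm{Ann}(x_G)$ with the action of $\ell$ as $A(Q)$ for a polytope $Q$ with boundary $\operatorname{lk}G$. For a facet $T$ of $\Delta$ let $L_T$ be the linear function that is $1$ on the facet. Thus $L_T(p(w))=1$ for $w\in T$ and $<1$ for $w\notin T$. (The $L_T$ are the linear pieces of the gauge function of $P$.) Choose a linear function $c$ with $c(p(v))=1$ for $v\in G$. Since $\sum_wc(p(w))x_w\in(\theta)$, in $A$ we have
$$\ell=\sum_wb_wx_w,\qquad b_w=1-c(p(w)),\qquad b_v=0\text{ for }v\in G.$$
Let $\pi:\mathbb R^d\to\mathbb R^d/\operatorname{span}(p(v):v\in G)\cong\mathbb R^e$. The combinations of the $\theta$'s with zero coefficients on $G$ are the coordinates of $\sum_w\pi(p(w))x_w$, so by Lemma 10 the ring $A/\mathrm{Ann}(x_G)$ is $\mathbb R[\operatorname{lk}G]$ modulo these, and $\ell$ acts as $\sum_{w\in\operatorname{lk}G}b_wx_w$.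

For a facet $H$ of $\operatorname{lk}G$ the function $L_{G\cup H}-c$ vanishes on $\operatorname{span}(p(v):v\in G)$, so it is a linear function $\Lambda_H$ on $\mathbb R^e$, with
$$\Lambda_H(\pi(p(w)))=b_w\ (w\in H),\qquad \Lambda_H(\pi(p(w)))<b_w\ (w\in\operatorname{lk}G,\ w\notin H).\tag{8}$$
Let $\Lambda$ be the average of all $\Lambda_H$, and put $b'_w=b_w-\Lambda(\pi(p(w)))$ for vertices $w$ of $\operatorname{lk}G$. By (8), $b'_w\ge0$, and $b'_w>0$ because some facet $H$ of the sphere $\operatorname{lk}G$ does not contain $w$. Let $q_w=\pi(p(w))/b'_w$ and $Q=\operatorname{conv}\{q_w\}\subset\mathbb R^e$. By (8), $\Lambda_H-\Lambda$ equals $1$ at $q_w$ for $w\in H$ and is less than $1$ at the other $q_w$. The $e$ vectors $q_w$, $w\in H$, are linearly independent because the vectors $p(v)$, $v\in G\cup H$, are. So each $H$ gives a simplex facet of $Q$. Each ridge of it lies in two facets of $\operatorname{lk}G$, so by (4) there are no other facets. Thus $Q$ is a simplicial $e$-polytope with boundary complex $\operatorname{lk}G$, and $0\in\operatorname{int}Q$ since $(\Lambda_H-\Lambda)(0)=0<1$ for all $H$.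

Put $x'_w=b'_wx_w$. Then $\sum_w\pi(p(w))x_w=\sum_wq_wx'_w$, and modulo these linear forms $\sum_wb_wx_w$ equals $\sum_w(b_w-\Lambda(\pi(p(w))))x_w=\sum_wx'_w$. So $A/\mathrm{Ann}(x_G)\cong A(Q)$ with $\ell$ acting as the form $\ell$ of $Q$, and the hard Lefschetz theorem gives the claim. $\square$

## 8. Multiplying by the annihilator of $x_F$

A natural way to prove that $F$ participates is to assume $x_F\in I$ and to multiply this relation by everything that kills $x_F$. This works when the missing faces are small enough, and it gives Theorem 3.

**Proof of Theorem 3.** In the polytope case translate $P$ so that $0\in\operatorname{int}P$. This changes each $\theta_k$ by a multiple of $\ell$, so $I$ and the affine stresses do not change. Let $A$ be as in Lemma 12, so $B=A/\ell A$. Suppose the $(i-1)$-face $F$ does not participate in any affine $i$-stress. By Lemma 5,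
$$x_F=\ell m\quad\text{in }A,\qquad m\in A_{i-1}.\tag{9}$$

**Step 1: $\mathrm{Ann}(x_F)$ is generated by monomials of small degree.** By Lemma 10 it is generated by the $x_T$ with $T\cup F\notin\Delta$. If $T\notin\Delta$ then $x_T=0$, so we may use $T\in\Delta$, and then replace $T$ by a minimal subset. So $\mathrm{Ann}(x_F)$ is generated by the $x_G$ with $G\in\Delta$ minimal subject to $F\cup G\notin\Delta$. For such $G$ choose a missing face $M'\subseteq F\cup G$. Then $M'\setminus F\subseteq G$ and $F\cup(M'\setminus F)\supseteq M'$ is not a face, so $G=M'\setminus F$ by minimality. Since $G\in\Delta$ and $M'\notin\Delta$, $M'\cap F\ne\emptyset$. As $|M'|\le d-2i+2$ by hypothesis, $|G|\le|M'|-1\le d-2i+1$.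

**Step 2: $m$ kills each of these generators.** Multiplying (9) by $x_G$ gives $\ell mx_G=x_Fx_G=0$, i.e. $\ell m=0$ in $A/\mathrm{Ann}(x_G)$. Since $2(i-1)<2i-1\le d-|G|$, Lemma 12 gives $m\in\mathrm{Ann}(x_G)$, i.e. $mx_G=0$.

**Step 3: conclude by the double annihilator.** By Steps 1 and 2, $m\in\mathrm{Ann}(\mathrm{Ann}(x_F))=x_FA$. But $\deg m=i-1<i$, so $m=0$ and $x_F=0$ in $A$. This contradicts Lemma 9. $\blacksquare$

If all missing faces have dimension $1$ (flag spheres and flag polytopes), this covers all $i\le d/2$.

The argument stops at Step 2 when a generator $x_G$ has $|G|\ge d-2i+2$: the socle degree $d-|G|$ of $A(\operatorname{lk}G)$ is then at most $2(i-1)$, and injectivity of $\ell$ in degree $i-1$ is no longer guaranteed. The polytope $P$ of Section 1 shows that this is a real obstruction. There, the missing faces meeting $F$ are among the first four sets in (5), so the minimal sets in Step 1 are $G$, $\{z_1\}$ and $\{z_2\}$. For $\{z_1\}$ and $\{z_2\}$ Step 2 works, since $2(i-1)<d-1$, and gives $mx_{z_1}=mx_{z_2}=0$. But $|G|=d-2i+3$, and $A(\operatorname{lk}G)$ has socle degree $2i-3$. Since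 $x_F=\ell m$ does hold in $A$ (with $P$ translated), and $x_F\ne0$, the element $mx_G$ cannot vanish: otherwise Step 3 would give a contradiction. So $\ell$ has a nonzero kernel on $A(\operatorname{lk}G)_{i-1}$. Taking $i_1,i_2$ as equal as possible in Theorem 1, for $i\ge4$ the conclusion of Theorem 3 can fail for polytopes whose missing faces all have dimension at most $d-2i+2+\lceil i/2\rceil$.

## 9. No low-degree socle in $A/\omega A$

For $2i<d$ the full hypothesis of the conjecture, no missing faces of dimension $\ge d-i+1$, still has a strong consequence: it excludes low-degree elements of $B$ that are killed by all variables.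

**Lemma 13.** Let $\Delta$ be a homology $(d-1)$-sphere over $k$ and let $A=k[\Delta]/(\theta_1,\dots,\theta_d)$ for an l.s.o.p. $\theta$. Let $\omega\in A_1$ be such that $\omega:A_j\to A_{j+1}$ is injective for $2j<d$. Assume $i\ge1$, $2i<d$, and that $\Delta$ has no missing faces of dimension $\ge d-i+1$. Then for $0\le j\le i-1$ the only $z\in(A/\omega A)_j$ with $x_wz=0$ for all $w$ is $z=0$.

The hypothesis on missing faces matters. For the boundary of a $d$-simplex, which has a missing face of dimension $d$, $A\cong k[x]/(x^{d+1})$. With $\omega=x$ the quotient is $k$, and $1\in k$ is killed by all variables in degree $0$.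

**Proof. Step 1: the quotients $z_w$ are compatible.** Lift $z$ to $A_j$ and write $x_wz=\omega z_w$ with $z_w\in A_j$. Then $\omega(x_vz_w-x_wz_v)=x_vx_wz-x_wx_vz=0$. The bracket has degree $j+1$ and $2(j+1)\le2i<d$, so
$$x_vz_w=x_wz_v\qquad\text{for all }v,w.\tag{10}$$

**Step 2: assemble the $z_w$ into one linear functional.** Write $R=k[x_1,\dots,x_n]$ and $A=R/J$. On $R_{d-j+1}$ define $\Lambda$ by
$$\Lambda(\mu)=\mathrm{vol}(z_w\,\mu/x_w)\qquad\text{for a monomial }\mu\text{ and any }w\text{ with }x_w\mid\mu .$$
If $\mu=x_vx_w\mu'$ with $v\ne w$, then $z_wx_v\mu'=z_vx_w\mu'$ by (10), so the choice of $w$ is irrelevant. Thus $\Lambda(x_wc)=\mathrm{vol}(z_wc)$ for all $w$ and all $c\in R_{d-j}$.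

**Step 3: $\Lambda$ descends to $A$.** The ideal $J$ is generated by the linear forms $\theta_k$ and the monomials of missing faces, which have degree at most $d-i+1\le d-j$. So $J_{d-j+1}=\sum_wx_wJ_{d-j}$, and for $c\in J_{d-j}$ we have $\Lambda(x_wc)=\mathrm{vol}(z_wc)=0$. Hence $\Lambda$ is a functional on $A_{d-j+1}$.

**Step 4: represent $\Lambda$ by an element and divide.** By Poincaré duality there is $y\in A_{j-1}$ with $\Lambda=\mathrm{vol}(y\,\cdot)$; if $j=0$, then $A_{d+1}=0$, $\Lambda=0$, and we take $y=0$. For all $c\in A_{d-j}$ we get $\mathrm{vol}((z_w-x_wy)c)=0$, so $z_w=x_wy$ by duality. Then $x_w(z-\omega y)=\omega z_w-\omega x_wy=0$ for all $w$. As $j<d$ and the socle of $A$ is in degree $d$, $z=\omega y$. So $z=0$ in $A/\omega A$. $\square$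

## 10. Differentiating with respect to the embedding

Now let $\Delta$ be a simplicial $(d-1)$-sphere with generic embedding. The monomials $x_F$ have rational coefficients, whereas the $\theta_k$ involve algebraically independent numbers. So a relation $x_F\in I$ can be differentiated with respect to these numbers. One differentiation turns $u=\theta_sq$ into $0=x_wq+\theta_s\,\partial_wq$, which says that $q$ is killed by every $x_w$ modulo $\theta_s$; this is the situation that Lemma 13 controls.

**Proof of Theorem 2.** Let $K=\mathbb Q(p(w)_k)\subset\mathbb R$, a field of rational functions in the coordinates of $p$. For $0\le s\le d$ let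
$$D^{(s)}=K[\Delta]/(\ell,\theta_{s+1},\dots,\theta_d).$$
So $D^{(d)}=K[\Delta]/(\ell)$, $D^{(s-1)}=D^{(s)}/\theta_sD^{(s)}$, and $D^{(0)}\otimes_K\mathbb R=B$.

**Step 1: properties of the rings $D^{(s)}$.** The forms $\ell,\theta_2,\dots,\theta_d$ are an l.s.o.p. Indeed, the minor of a facet is the determinant with rows $(1,p(w)_2,\dots,p(w)_d)$, nonzero for algebraically independent entries. So they are a regular sequence in any order. It follows that $\theta_s$ is a nonzerodivisor on $D^{(s)}$ for $2\le s\le d$, and that $D^{(1)}$ is Artinian Gorenstein of socle degree $d$. Moreover $\theta_1:D^{(1)}_j\to D^{(1)}_{j+1}$ is injective for $2j<d$. To see this, adjoin indeterminates $t_w$ and substitute $x_w\mapsto t_wx_w$. The coefficients of $\ell,\theta_1,\dots,\theta_d$ become $t_w$, $t_wp(w)_k$, which are $(d+1)n$ algebraically independent elements, and Lemma 11 applies with $\theta_1$ as the extra form. Consequently, for $1\le s\le d$,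
$$\theta_s:D^{(s)}_j\to D^{(s)}_{j+1}\ \text{ is injective for } j\le i-1,\tag{11}$$
since for $s=1$ we have $2j\le2i-2<d$. Also, for $1\le s\le d$,
$$\text{no nonzero element of }D^{(s-1)}\text{ of degree}\le i-1\text{ is killed by all }x_w.\tag{12}$$
For $s=1$ this is Lemma 13 with $A=D^{(1)}$ and $\omega=\theta_1$. For $s=2$ it holds because the socle of $D^{(1)}$ is in degree $d>i-1$. For $s\ge3$ the form $\theta_{s-1}$, a combination of the $x_w$, is a nonzerodivisor on $D^{(s-1)}$.

**Step 2: if $u\in\mathbb Q[\Delta]_i$ is zero in $D^{(s-1)}$, then $u$ is zero in $D^{(s)}$.** Fix $s$ with $1\le s\le d$. The forms $\ell,\theta_{s+1},\dots,\theta_d$ do not involve the coordinates $p(w)_s$. So $D^{(s)}=D'\otimes_{K_s}K$, where $K_s$ is the subfield generated by the $p(w)_k$ with $k\ne s$ and $D'$ is the ring with the same presentation over $K_s$. Hence $\partial_w=\partial/\partial p(w)_s$ acts on $D^{(s)}$, through the coefficients in $K$, as a degree-preserving derivation, and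
$$\partial_wu=0,\qquad\partial_wx_v=0,\qquad\partial_w\theta_s=x_w.$$
We show by induction on $m$ that $u\in\theta_s^mD^{(s)}_{i-m}$ for $m=1,\dots,i+1$. For $m=1$ this is the hypothesis. Let $u=\theta_s^mq$ with $1\le m\le i$ and $q\in D^{(s)}_{i-m}$. Applying $\partial_w$,
$$0=\theta_s^{m-1}\bigl(m\,x_wq+\theta_s\,\partial_wq\bigr).$$
The bracket has degree $i-m+1$, and multiplying it by $\theta_s$ successively $m-1$ times starts from the degrees $i-m+1,\dots,i-1$. By (11) each of these multiplications is injective, so the bracket is $0$ and, as $m\ne0$ in $K$, $x_wq\in\theta_sD^{(s)}$ for all $w$. So the image of $q$ in $D^{(s-1)}$, of degree $i-m\le i-1$, is killed by all $x_w$. By (12) it is zero, i.e. $q\in\theta_sD^{(s)}_{i-m-1}$, and $u\in\theta_s^{m+1}D^{(s)}_{i-m-1}$. For $m=i+1$ we have $D^{(s)}_{-1}=0$, so $u=0$ in $D^{(s)}$.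

**Step 3: the kernel.** Let $u\in\mathbb Q[\Delta]_i$ vanish in $B_i$. Since $B=D^{(0)}\otimes_K\mathbb R$, $u$ vanishes in $D^{(0)}$. Applying Step 2 for $s=1,2,\dots,d$, $u$ vanishes in $D^{(d)}$, i.e. $u\in\ell K[\Delta]_{i-1}$. The equation $u=\ell q$ is a linear system with rational coefficients for the coefficients of $q$; it is solvable over $K$, hence over $\mathbb Q$. So $u\in\ell\mathbb Q[\Delta]_{i-1}$. The converse is clear since $\ell\in I$.

**Step 4: participation and reconstruction.** Let $x^\mu$ be a monomial of degree $i$ supported on a face. Since $d\ge3$, this face lies in a face $T$ with $|T|\ge2$. Setting the variables outside $T$ to zero maps $\mathbb Q[\Delta]$ onto $\mathbb Q[x_v:v\in T]$ and sends $\ell$ to $\sum_{v\in T}x_v$. This is an irreducible form that is not a multiple of a variable, so it does not divide a monomial, and $x^\mu\notin\ell\mathbb Q[\Delta]$. By Step 3, $x^\mu\ne0$ in $B_i$, and by Lemma 5 some affine $i$-stress has nonzero coefficient at $y^\mu$. For each $(i-1)$-face $F$, the affine $i$-stresses in which $F$ does not participate therefore form a proper subspace. A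 real vector space is not a finite union of proper subspaces, so one affine $i$-stress has all $(i-1)$-faces participating. The supports of the squarefree monomials occurring in affine $i$-stresses are then exactly the $(i-1)$-faces. As every face lies in one with $d\ge i$ vertices, they determine the $(i-1)$-skeleton. $\blacksquare$

In particular, for $2i<d$ the failure in Theorem 1 comes from the special position of the vertices of $P$: a sufficiently small generic perturbation of the vertices has the same boundary complex and satisfies the conclusion of the conjecture.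

## 11. Recovering the points from the stresses

Finally we return to polytopes with $2i<d$. Participation can fail there, by Theorem 1, but the stresses still determine the polytope.

**Proof of Proposition 4. Step 1: no low-degree socle in $B$.** Translate so that $0\in\operatorname{int}P$; the stresses do not change. By Lemma 12 with $G=\emptyset$, the element $\omega=\ell$ satisfies the hypothesis of Lemma 13. So for $1\le j\le i-1$ the map
$$B_j\to\bigoplus_wB_{j+1},\qquad z\mapsto(x_wz)_w\tag{13}$$
is injective.

**Step 2: dualize.** By Lemma 5 the space of affine $j$-stresses is the dual of $B_j$, and the dual of (13) sends a family $(\Phi_w)$ of affine $(j+1)$-stresses to $\sum_wx_w\Phi_w=\sum_w\partial\Phi_w/\partial y_w$. It is surjective because (13) is injective. So the affine $j$-stresses are exactly the linear combinations of first derivatives of affine $(j+1)$-stresses. Descending from $j=i-1$ to $j=1$, the space of affine $i$-stresses determines the space of affine $1$-stresses. (For $i=1$ there is nothing to do.)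

**Step 3: from dependencies to points.** Affine $1$-stresses are all the affine dependencies of $p(1),\dots,p(n)$. Their orthogonal complement in $\mathbb R^n$ is spanned by the vector $(1,\dots,1)$ and the $d$ coordinate vectors $(p(j)_k)_j$. If $p'$ has the same dependencies, its coordinate vectors lie in this span, so $p'(j)=\alpha(p(j))$ for an affine map $\alpha$ and all $j$; by symmetry $p(j)=\alpha'(p'(j))$. Both point sets affinely span $\mathbb R^d$, so $\alpha$ is an affine bijection. It carries the convex hull of one set to that of the other, so $\partial P$ is determined. $\square$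

So for polytopes with $2i<d$ the "in particular" clause of the conjecture is correct, but by Theorem 1 it cannot be obtained by reading off which faces participate.
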